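# Antipodal symmetry and the $\mathrm{SL}_2(\mathbb C)$-character varieties of Turk's head knots

## 1. Two theorems

Let $\alpha(x)=-x$ on $\mathbb R^3\cup\{\infty\}=S^3$. This is an orientation-reversing involution with fixed points $0$ and $\infty$. A knot $K\subset\mathbb R^3\setminus 0$ with $\alpha(K)=K$ is called *antipodal*. Here are the results of the lecture; every term in them is explained in Section 2.

**Theorem A.** If $p,q\ge 3$ are odd and coprime, then $\dim\mathcal X(Th(p,q))\ge 2$. In other words, the Turk's head knot $Th(p,q)$ is $\mathcal X$-large.

**Theorem B.** Let $K$ be any antipodal knot with $\det K\neq 1$. Then $\dim\mathcal X(K)\ge 2$. More precisely, there is an irreducible family of irreducible representations $\mathcal G(K)\to\mathrm{SL}_2(\mathbb C)$, containing a dihedral one, whose characters form a set of dimension $\ge 2$ and which all send the longitude to $1$. So already the character variety of $\pi_1(S^3_0(K))$, where $S^3_0(K)$ is the $0$-surgery, has dimension $\ge 2$. The same more precise statement holds for the knots of Theorem A.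

Theorem A answers affirmatively a conjecture that our source takes from Philip Choi, Joan Porti, Seokbeom Yoon, "Knots with large character varieties", arXiv:2602.00976 (2026): Turk's head knots $Th(p,q)$ with $p$ and $q$ odd are $\mathcal X$-large. The values $p=1$ or $q=1$ give the unknot and are excluded.

## 2. What the statements say

All knots are tame. The *knot group* is $\mathcal G(K)=\pi_1(S^3\setminus K)$, and
$$\mathcal X(K)=\mathrm{Hom}(\mathcal G(K),\mathrm{SL}_2(\mathbb C))/\!/\mathrm{SL}_2(\mathbb C)$$
is the *character variety*. Its points are the characters $g\mapsto\operatorname{tr}\rho(g)$ of representations $\rho$. We write $\dim\mathcal X(K)$ for the complex dimension of a component of maximal dimension, and $K$ is *$\mathcal X$-large* if $\dim\mathcal X(K)>1$.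

The simplest case is the unknot: $\mathcal G(K)=\mathbb Z$, a representation is one matrix, its character is determined by its trace, and $\mathcal X(K)\cong\mathbb C$ has dimension $1$. For any knot, $\mathcal G(K)$ surjects onto $\mathbb Z$, so the characters of abelian representations already form a curve. The question is when there is something bigger.

We use these textbook facts about $\mathrm{SL}_2(\mathbb C)$.

* Two irreducible representations with the same character are conjugate, and only the scalars commute with an irreducible representation.
* If $\rho$ is reducible, then $\operatorname{tr}[\rho(g),\rho(h)]=2$ for all $g,h$, because the commutator of two upper triangular matrices has diagonal entries $1,1$.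
* Cayley–Hamilton: $S^2=(\operatorname{tr}S)S-1$ for $S\in\mathrm{SL}_2(\mathbb C)$. In particular $\operatorname{tr}S=0$ if and only if $S^2=-1$. The polarized form, for all $2\times2$ matrices, is $cm+mc=\operatorname{tr}(c)\,m+\operatorname{tr}(m)\,c+(\operatorname{tr}(cm)-\operatorname{tr}(c)\operatorname{tr}(m))\mathbf 1$.

From algebraic geometry we need two facts. If $V\to Y$ is a morphism from an irreducible variety to a smooth one, every component of every nonempty fibre has dimension at least $\dim V-\dim Y$. If $U$ is irreducible and all fibres of a morphism $\Psi$ on $U$ have dimension $\le d$, then $\dim\overline{\Psi(U)}\ge\dim U-d$.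

**Turk's head knots.** For integers $p,q\geq 1$, $Th(p,q)$ is the closure of the braid
$$\left(\sigma_1\sigma_2^{-1}\sigma_3\sigma_4^{-1}\cdots\sigma_{p-2}\sigma_{p-1}^{-1}\right)^q\in B_p .$$
For $p,q\ge3$ odd, it is a knot exactly when $\gcd(p,q)=1$. Parity matters: $Th(3,2)$ is the figure-eight knot, a two-bridge knot, and there $\dim\mathcal X=1$ (Riley, *Nonabelian representations of 2-bridge knot groups*, 1984).

**Colourings and determinant.** Cut a knot diagram at its undercrossings; the pieces are the *arcs*. Let $\ell$ be an odd prime. An *$\ell$-colouring* is a map $f:\{\text{arcs}\}\to\mathbb Z/\ell$ such that at every crossing with over-arc $o$ and under-arcs $u,u'$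
$$2f(o)=f(u)+f(u').$$
For example, the three arcs of the standard trefoil diagram may be coloured $0,1,2$ modulo $3$. These are linear equations with as many unknowns as equations (the number $N$ of crossings). The determinant $\det K$ is the absolute value of any $(N-1)$-minor of the integral coefficient matrix; it is odd for a knot and equals $1$ for the unknot. So $\ell\mid\det K$ if and only if the space of $\ell$-colourings has dimension $\ge2$, that is, if and only if there is a nonconstant $\ell$-colouring.

**Dihedral representations.** By a *dihedral* representation we mean one whose image in $\mathrm{PSL}_2(\mathbb C)$ is a dihedral group. Section 7 builds these from colourings.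

**Longitude and $0$-surgery.** The longitude $\lambda$ is the parallel of $K$ that is null-homologous in the complement, and $\pi_1(S^3_0(K))=\mathcal G(K)/\langle\!\langle\lambda\rangle\!\rangle$.

## 3. Wirtinger words, and a count that gives nothing

Let $D\subset S^2$ be a knot diagram, oriented, with crossing set $C$. Let $F$ be the free group on symbols $m_a$, one for each arc $a$. For a path $\gamma$ in $S^2\setminus C$, transverse to $D$, with endpoints off $D$, let $w(\gamma)\in F$ be the product, in order, of $m_a^{\pm1}$ over the arcs crossed, with sign $+$ if and only if $a$ crosses $\gamma$ from right to left. Since $D\setminus C$ is a properly embedded oriented labelled $1$-manifold in $S^2\setminus C$, the word $w(\gamma)$ depends only on the homotopy class of $\gamma$ rel endpoints in $S^2\setminus C$, and $w(\gamma\gamma')=w(\gamma)w(\gamma')$.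

The topological meaning is this. Look from above the diagram, with base point at the eye. Then $w(\gamma)$ is the loop that descends at the start of $\gamma$, travels below the diagram along $\gamma$, and ascends at the end. The Wirtinger presentation is
$$\mathcal G(K)=F/\langle\!\langle w(\delta_c):c\in C\rangle\!\rangle,$$
where $\delta_c$ is a small loop around $c$.

The word $w(\delta_c)$ looks as follows. Let $b$ be a point in a corner at $c$. The corner lies between one over-edge and one under-edge. Direct $\delta_c$, based at $b$, so that it crosses the over-edge first. It then crosses the far under-edge, the other over-edge, and last the near under-edge. The two crossings with the over-strand are in opposite directions, and so are the two with the under-strand. Hence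
$$w(\delta_c)=m_o^{\epsilon}\,m_u^{\eta}\,m_o^{-\epsilon}\,m_{u'}^{-\eta},\qquad \epsilon,\eta\in\{\pm1\},\tag{1}$$
where $o$ is the over-arc, $u'$ is the under-edge adjacent to the corner of $b$, and $u$ is the other under-edge. (We use the same letter for an edge and for the arc containing it.)

Now count. With $N$ crossings there are $N$ arcs, so a representation is a point of $\mathrm{SL}_2(\mathbb C)^N$ subject to $N$ matrix equations. One is redundant: if all relations except the one at $c_0$ hold, the value of $w$ does not change when a path is pushed across any crossing other than $c_0$; since $S^2\setminus\{c_0\}$ is simply connected, $\delta_{c_0}$ can be contracted over the far side of the sphere, and its relation holds. So every component of $\mathrm{Hom}(\mathcal G(K),\mathrm{SL}_2(\mathbb C))$ has dimension at least $3N-3(N-1)=3$. Conjugation takes away up to $3$, and we are left with the bound $\dim\ge0$. Something must be gained.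

## 4. Equivariant matrices on an antipodal diagram

**The diagram.** Let $K$ be antipodal. A free involution of a circle preserves orientation (an orientation-reversing homeomorphism of a circle has fixed points), so $\alpha$ preserves the orientation of $K$. Project radially $\mathbb R^3\setminus0\to S^2$ and assume that the projection is regular with at least one crossing. We view the sphere from $\infty$, so the strand of larger radius is over. Since $\alpha$ preserves the radius, the diagram $D$ is $\alpha$-invariant, over-strands going to over-strands, while the orientation of $S^2$ is reversed. The antipode acts freely on crossings. It also acts freely on arcs, since an invariant arc, being an interval, would contain a fixed point. So there are $2n$ crossings and $2n$ arcs, in $n$ orbits each, with $n\ge1$. If $a_1,\dots,a_{2n}$ are the arcs in order along $K$, then $\alpha$ is a free order-preserving involution of this cyclic sequence, so $\alpha a_j=a_{j+n}$.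

**Running example: $Th(3,q)$, $q$ odd and prime to $3$.** Draw the closure of $(\sigma_1\sigma_2^{-1})^q$ around the equator. The strands run eastward, at positions $1,2,3$ counted from south to north at latitudes proportional to $-1,0,1$. Place *sites* $j\in\mathbb Z/2q$ at longitude $j\pi/q$. At even $j$ positions $1,2$ cross and the northbound strand is over. At odd $j$ positions $2,3$ cross and the southbound strand is over. (The other convention for $\sigma_i$ gives the mirror image, which has the same group.) The antipode $(\text{longitude},\text{latitude})\mapsto(\text{longitude}+\pi,-\text{latitude})$ sends site $j$ to site $j+q$, of the other parity, exchanges positions $1$ and $3$, and turns northbound over-strands into southbound ones. So the diagram can be drawn invariantly.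

Follow a strand that is over at an even site $j$. It moves from position $1$ to $2$, then at site $j+1$ from $2$ to $3$, northbound at an odd site, so under. Backwards, it ran straight along position $1$ past site $j-1$ and came down from $2$ to $1$ at site $j-2$, southbound at an even site, so under. The odd case is the antipodal image. So there is one arc $o_j$ for each site: it starts at site $j-2$, passes over at site $j$, ends at site $j+1$; and $\alpha o_j=o_{j+q}$. At site $j$ the over-arc is $o_j$, and the under-arcs are $o_{j-1}$ (arriving) and $o_{j+2}$ (leaving). The colouring equations are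
$$2f(o_j)=f(o_{j-1})+f(o_{j+2}).$$

**Equivariant data.** Let $V$ be the set of $(T,(M_a)_a)$ with $T,M_a\in\mathrm{SL}_2(\mathbb C)$, $\operatorname{tr}T=0$ and
$$M_{\alpha a}=T\,M_a^{-1}\,T^{-1}\quad\text{for all arcs }a.\tag{2}$$
Since $T^2=-1$, applying (2) twice returns $M_a$, so (2) is consistent and we may choose one matrix freely per orbit:
$$V\cong\{T\in\mathrm{SL}_2(\mathbb C):\operatorname{tr}T=0\}\times\mathrm{SL}_2(\mathbb C)^n .$$
This is smooth and irreducible of dimension $3n+2$.

Write $W(\gamma)$ for $w(\gamma)$ evaluated at $m_a=M_a$. Since $\alpha$ preserves the orientation of $K$ and reverses that of $S^2$, it exchanges left and right: a letter $m_a^{\varepsilon}$ of $w(\gamma)$ becomes $m_{\alpha a}^{-\varepsilon}$ in $w(\alpha\gamma)$. By (2), $M_{\alpha a}^{-\varepsilon}=TM_a^{\varepsilon}T^{-1}$. Hence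
$$W(\alpha\gamma)=T\,W(\gamma)\,T^{-1}.\tag{3}$$
This is why (2) contains an inverse. In particular the relation at $c$ holds if and only if the relation at $\alpha c$ holds.

**The count, and where it stops.** We have $3n+2$ parameters and $n$ orbits of matrix relations. Imposing all of them gives dimension $\ge 3n+2-3n=2$, less than the $3$ that conjugation may take away. If one orbit $\{c_0,\alpha c_0\}$ of relations could be dropped, we would have $3n+2-3(n-1)=5$, and $5-3=2$ is what we want. But the redundancy argument of Section 3 does not let us drop it. It contracts $\delta_{c_0}$ over the far side of the sphere, and now there are two punctures, $c_0$ and $\alpha c_0$: in the annulus $S^2\setminus\{c_0,\alpha c_0\}$ the loop $\delta_{c_0}$ is not contractible.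

**The obstruction is real.** Take $Th(3,1)$, the unknot, in the picture above with $q=1$. It has two crossings and two arcs $o_0,o_1=\alpha o_0$, so $n=1$. Put $M=M_{o_1}$; then $M_{o_0}=TM^{-1}T^{-1}$. Dropping the only orbit leaves all of $V$, of dimension $5$. The relation at site $1$ has over-arc $o_1$ and under-arcs $o_0$ and $o_3=o_1$, so it says that $M_{o_0}$ is conjugate to $M_{o_1}$ by a power of $M_{o_1}$, that is, $M_{o_0}=M_{o_1}$. This fails at most points of $V$, for instance for $T=\mathrm{diag}(i,-i)$ and $M=\mathrm{diag}(2,\tfrac12)$, where $M_{o_0}=M^{-1}$.

## 5. The loop around a crossing is minus a square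

The way forward is to use the symmetry on the annulus: the core loop of the annulus is a path followed by its antipodal image.

**Setting.** Fix a crossing $c_0$ and a point $b$ close to $c_0$ in a corner at $c_0$; let $\delta=\delta_{c_0}$ be directed as in (1). Choose a path $\gamma$ from $b$ to $\alpha b$ in $S^2\setminus C$, transverse to $D$, such that $\gamma\cdot\alpha\gamma$ is homotopic to $\delta$ in $S^2\setminus\{c_0,\alpha c_0\}$. Such a path exists: choose coordinates with $c_0$ at the north pole, so that $\alpha(\theta,\varphi)=(\theta+\pi,-\varphi)$ in longitude and latitude, $b=(0,\varphi_0)$ and $\delta(s)=(\pm2\pi s,\varphi_0)$; take a generic small perturbation rel endpoints of $s\mapsto(\pm\pi s,\varphi_0(1-2s))$. Then $\gamma\cdot\alpha\gamma$ winds once around the annulus in the direction of $\delta$. Put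
$$S=W(\gamma)\,T,\qquad Y=M_{u'}^{\eta},$$
with $u',\eta$ from (1). Let $Z\subset V$ be the closed subset where $W(\delta_c)=1$ for all $c\ne c_0,\alpha c_0$.

**Lemma 1.** On $Z$ we have $\operatorname{tr}S\cdot\operatorname{tr}(SY)=0$. At points of $Z$ with $\operatorname{tr}(SY)\ne0$ all crossing relations hold, so $m_a\mapsto M_a$ defines a representation of $\mathcal G(K)$.

**Step 1: all meridians have the same trace on $Z$.** This is for the comparison of traces in Step 3. The relation at each $c\neq c_0,\alpha c_0$ makes the two under-arcs at $c$ carry conjugate matrices. Cutting the cyclic sequence of arcs at the underpasses $c_0$ and $\alpha c_0$ gives two chains, exchanged by $\alpha$ because $\alpha a_j=a_{j+n}$. The trace is constant on each chain, and $\operatorname{tr}M_{\alpha a}=\operatorname{tr}M_a^{-1}=\operatorname{tr}M_a$.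

**Step 2: $W(\delta)=-S^2$ on $Z$.** This is where the symmetry enters. On $Z$, pushing a path across a crossing $c\ne c_0,\alpha c_0$ inserts a conjugate of $W(\delta_c)^{\pm1}=1$, so $W$ depends only on homotopy classes in $S^2\setminus\{c_0,\alpha c_0\}$. By (3) and $T^{-1}=-T$,
$$W(\delta)=W(\gamma)W(\alpha\gamma)=W(\gamma)\,T\,W(\gamma)\,T^{-1}=-S^2.\tag{4}$$

**Step 3: compare traces.** This step turns (4) into a scalar equation. Put $X=M_o^{\epsilon}M_u^{\eta}M_o^{-\epsilon}$. By (1) and (4), $XY^{-1}=-S^2=1-(\operatorname{tr}S)S$, so
$$X=Y-(\operatorname{tr}S)\,SY .$$
By Step 1, $\operatorname{tr}X=\operatorname{tr}Y$. Taking traces gives $\operatorname{tr}S\cdot\operatorname{tr}(SY)=0$. If $\operatorname{tr}(SY)\neq0$, then $\operatorname{tr}S=0$ and $X=Y$. So the relation holds at $c_0$, and by (3) at $\alpha c_0$. $\square$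

So the three equations at $c_0$ reduce, on $Z$, to a product of two scalar factors, one of which vanishes. Lemma 1 gives redundancy where the second factor is nonzero; that some such condition is needed can be seen in the unknot.

**Check on $Th(3,q)$.** For later use keep $q$ general. Take $c_0$ at an odd site $j$, and $b$ in the northern cap. The corner at $c_0$ lies between the arriving over-edge (west, arc $o_j$) and the leaving under-edge (east, arc $o_{j+2}$). A southward path crosses eastbound strands with sign $+$, since they come from its right, and a northward path with sign $-$. So $\delta$, which goes west, south, east and back, has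
$$w(\delta)=m_{o_j}\,m_{o_{j-1}}\,m_{o_j}^{-1}\,m_{o_{j+2}}^{-1},$$
that is, $\epsilon=\eta=1$ and $Y=M_{o_{j+2}}$. For $\gamma$ go south just west of site $j$ into the southern cap, and inside that face to $\alpha b$. Then $\gamma\cdot\alpha\gamma$ goes south just west of $c_0$ and north just west of $\alpha c_0$; it separates $c_0$ from $\alpha c_0$ and runs in the direction of $\delta$. Just west of an odd site $j$ the strands at positions $3,2,1$ belong to $o_j$ (about to go over at $j$), $o_{j-1}$ (just over at $j-1$) and $o_{j+1}$ (over next at $j+1$). So
$$W(\gamma)=M_{o_j}M_{o_{j-1}}M_{o_{j+1}}.$$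
For $q=1$, $j=1$ this gives $W(\gamma)=M\,(TM^{-1}T^{-1})^2=MTM^{-2}T^{-1}$, hence $S=MTM^{-2}$ and $SY=MTM^{-1}$. So $\operatorname{tr}(SY)=\operatorname{tr}T=0$ on all of $V$, while $\operatorname{tr}S=\operatorname{tr}(TM^{-1})$ is not identically zero. The lemma is consistent with Section 4, and the inequality $\operatorname{tr}(SY)\ne0$ cannot be omitted.

## 6. From five dimensions to two

**Lemma 2.** Suppose some $z_0\in Z$ satisfies $\operatorname{tr}(SY)\ne0$ and $\operatorname{tr}[M_a,M_{a'}]\ne2$ for some arcs $a,a'$. Then $\dim\mathcal X(K)\ge2$. More precisely, the representations given by a nonempty open subset $U$, containing $z_0$, of an irreducible component of $Z$ are irreducible, their characters form a set of dimension $\ge2$, and they all send the longitude of $K$ to $1$.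

**Step 1: the dimension of $Z$.** This step makes the count of Section 4 precise. By (3), $Z$ is the fibre over $1$ of the morphism $V\to\mathrm{SL}_2(\mathbb C)^{n-1}$ given by $W(\delta_c)$ for one $c$ in each of the $n-1$ crossing orbits other than that of $c_0$. So every component of $Z$ has dimension at least $3n+2-3(n-1)=5$. Let $Z_1\ni z_0$ be a component and let $U\subset Z_1$ be the open subset where $\operatorname{tr}(SY)\ne0$ and $\operatorname{tr}[M_a,M_{a'}]\ne2$. It contains $z_0$, is irreducible, and $\dim U\ge5$. By Lemma 1 each point of $U$ gives a representation $\rho$ of $\mathcal G(K)$, and it is irreducible because of the commutator condition.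

**Step 2: the fibres of the character map.** We must bound what is lost in passing to characters. Let $\Psi:U\to\mathcal X(K)$ send a point to the character of its representation. Suppose $\Psi(z)=\Psi(z')$. Both representations are irreducible, so $\rho'=g\rho g^{-1}$ for some $g\in\mathrm{SL}_2(\mathbb C)$. Both $T'$ and $gTg^{-1}$ satisfy (2) with the matrices $M'_a$, so
$$T'M_a'^{-1}T'^{-1}=M'_{\alpha a}=(gTg^{-1})M_a'^{-1}(gTg^{-1})^{-1}$$
for all $a$, and $(gTg^{-1})^{-1}T'$ commutes with the irreducible $\rho'$. It is a scalar of determinant $1$, so $T'=\pm gTg^{-1}$. Thus the fibre of $\Psi$ through $z$ lies in the image of $\mathrm{SL}_2(\mathbb C)\times\{\pm1\}$ under $(g,s)\mapsto(s\,gTg^{-1},(gM_ag^{-1})_a)$, which has dimension $\le3$. Hence $\dim\overline{\Psi(U)}\ge5-3=2$.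

**Step 3: the longitude as minus a square.** For the remaining claim we repeat the trick of Lemma 1 along the knot. Let $a_1,\dots,a_{2n}$ be the arcs in order along $K$, so $a_{j+n}=\alpha a_j$, and let $o_j$ be the over-arc where $a_j$ ends and $a_{j+1}$ begins. (This numbering is along $K$; it is not that of the running example.) Let $\varepsilon_j=+1$ if $o_j$ crosses the under-strand from right to left, and $-1$ otherwise. Paths below the diagram running along $K$ on its right and on its left both read $m_{o_j}^{\varepsilon_j}$ there, so the relation is
$$M_{a_{j+1}}=M_{o_j}^{-\varepsilon_j}M_{a_j}M_{o_j}^{\varepsilon_j}.$$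
Since $\alpha$ exchanges left and right, $o_{j+n}=\alpha o_j$ and $\varepsilon_{j+n}=-\varepsilon_j$. So $\sum_j\varepsilon_j=0$. The parallel of $K$ in the diagram reads $\prod_{j=1}^{2n}m_{o_j}^{\varepsilon_j}$; its exponent sum is $0$, so it is null-homologous and is the longitude $\lambda$. Put $g=\prod_{j=1}^nM_{o_j}^{\varepsilon_j}$. By (2), $M_{o_{j+n}}^{\varepsilon_{j+n}}=M_{\alpha o_j}^{-\varepsilon_j}=TM_{o_j}^{\varepsilon_j}T^{-1}$, so the second half of the product is $TgT^{-1}$ and
$$\rho(\lambda)=g\,T\,g\,T^{-1}=-c^2,\qquad c=gT.$$

**Step 4: $\operatorname{tr}c=0$.** This is what makes $-c^2=1$. Put $m=M_{a_1}$ and $t=\operatorname{tr}m$. Iterating the relations gives $M_{a_{n+1}}=g^{-1}mg$, and by (2) $M_{a_{n+1}}=M_{\alpha a_1}=Tm^{-1}T^{-1}$. Hence $cm^{-1}c^{-1}=m$, that is, $cm^{-1}=mc$. With $m^{-1}=t-m$ this reads $cm+mc=tc$. The polarized Cayley–Hamilton identity says $cm+mc=\operatorname{tr}(c)m+tc+(\operatorname{tr}(cm)-t\operatorname{tr}c)\mathbf 1$. Comparing, $\operatorname{tr}(c)\,m\in\mathbb C\mathbf 1$. Now $m\ne\pm1$, since all $M_a$ are conjugate to $m$ and $\rho$ is irreducible; so $m$ is not scalar. Hence $\operatorname{tr}c=0$, $c^2=-1$,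 and $\rho(\lambda)=1$. $\square$

The statement about $0$-surgery follows. Every $\rho$ from $U$ factors through $\pi_1(S^3_0(K))$, so $\Psi$ factors as $U\to\mathcal X(\pi_1(S^3_0(K)))\to\mathcal X(K)$. Since the image in $\mathcal X(K)$ has closure of dimension $\ge2$, so has the image in the middle.

## 7. Dihedral points from invariant colourings

We need one point $z_0$ at which everything can be computed. Matrices coming from colourings are well suited.

**Proposition 3.** Let $K$ be antipodal with a diagram $D$ as in Section 4. If for some odd prime $\ell$ the diagram $D$ has a nonconstant $\ell$-colouring $f$ with $f(\alpha a)=f(a)$ for all arcs $a$, then the conclusion of Lemma 2 holds, with $z_0$ giving a dihedral representation. In particular $\dim\mathcal X(K)\ge2$.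

**Step 1: the matrices.** Here we define $z_0$. Let $\zeta$ be a primitive $\ell$-th root of unity and, for $x\in\mathbb Z/\ell$,
$$J_x=\begin{pmatrix}0&\zeta^x\\-\zeta^{-x}&0\end{pmatrix},\qquad T=\begin{pmatrix}i&0\\0&-i\end{pmatrix}.$$
Multiplying out, $J_xJ_y=-\mathrm{diag}(\zeta^{x-y},\zeta^{y-x})$. Hence $J_x^2=-1$ and $J_x^{-1}=-J_x$; then
$$J_xJ_yJ_z=-J_{x-y+z},\qquad J_x^{\pm1}J_yJ_x^{\mp1}=J_{2x-y},\qquad TJ_xT^{-1}=-J_x .$$
Since $-1$ is not an $\ell$-th root of unity, $J_x=\pm J_y$ forces $x=y$.

Put $M_a=J_{f(a)}$. At a crossing, conjugating $J_{f(u)}$ by $J_{f(o)}^{\pm1}$ gives $J_{2f(o)-f(u)}=J_{f(u')}$, so all crossing relations hold. Condition (2) holds because $TJ_x^{-1}T^{-1}=J_x$ and $f$ is $\alpha$-invariant. So we have a point $z_0$ that lies in $Z$ for every choice of $c_0$. For arcs with $f(a)\ne f(a')$, since inverses are negatives,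
$$[M_a,M_{a'}]=(M_aM_{a'})^2=\mathrm{diag}\left(\zeta^{2(f(a)-f(a'))},\zeta^{-2(f(a)-f(a'))}\right),$$
whose trace is not $2$, as $\ell$ is odd. The image is generated by several $J_x$, not all equal; modulo $\pm1$ it is generated by reflections whose products are rotations of order $\ell$, a dihedral group of order $2\ell$. It remains to choose $c_0$ and a corner with $\operatorname{tr}(SY)\neq0$.

**Step 2: labels on faces.** This computes $W(\gamma)$ up to sign. At $z_0$ all relations hold and $S^2$ is simply connected, so $W$ of a path depends only on the faces containing its endpoints; write $W(b,b')$. We claim that a path from $b$ to $\alpha b$ meets $D$ an odd number of times. Its image in $\mathbb{RP}^2=S^2/\alpha$ is an essential loop. The projection of $K/\alpha$ is also an essential loop: since $K$ is connected, going once around the circle $K/\alpha$ lifts to a path on $K$ from a point to its antipode. Intersections of the path with $D$ correspond to intersections of these two loops, and two essential loops in $\mathbb{RP}^2$ have mod $2$ intersection number $1$. So $W(b,\alpha b)$ is a product of an odd number of matrices $\pm J_x$, and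
$$W(b,\alpha b)=\pm J_{k(b)}$$
for a well-defined label $k(b)\in\mathbb Z/\ell$. If $b,b'$ are adjacent across an edge of the arc $a$, then $W(b,b')=\pm J_{f(a)}$ and, by (3),
$$W(b',\alpha b')=W(b,b')^{-1}\,W(b,\alpha b)\,T\,W(b,b')\,T^{-1}=\pm J_{f(a)}J_{k(b)}J_{f(a)},$$
so that
$$k(b')=2f(a)-k(b).\tag{5}$$

**Step 3: the trace.** We translate $\operatorname{tr}(SY)\ne0$ into labels. For a corner $b$ at $c_0$ with adjacent under-edge $u'$ put $k=k(b)$, $y=f(u')$. Then $S=\pm J_kT$, $Y=\pm J_y$, and
$$SY=\pm J_kTJ_y=\pm J_kJ_yT,\qquad \operatorname{tr}(SY)=\pm i\,(\zeta^{k-y}-\zeta^{y-k}).$$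
This is nonzero if and only if $k(b)\neq f(u')$.

**Step 4: a good corner exists.** Suppose not: $k(b)=f(u')$ for every corner $b$ of every crossing, where $u'$ is the under-edge adjacent to the corner. Follow an arc $o$ from its starting undercrossing and watch the face on its left. At the start this face is a corner adjacent to the under-edge $o$, so its label is $f(o)$. When $o$ passes over a crossing, the left face just before it is a corner adjacent to the left under-edge $u$. By assumption its label is $f(u)$; so $f(u)=f(o)$. By (5), crossing $u$, the left face just after has label $2f(u)-f(o)=f(o)$, and the argument repeats. So at every crossing under $o$ we have $f(u)=f(o)$, hence also $f(u')=2f(o)-f(u)=f(o)$. Every crossing has an over-arc, so $f(u)=f(u')$ at all crossings: consecutive arcs along $K$ have the same colour, and $f$ is constant. This contradiction gives a corner with $\operatorname{tr}(SY)\ne0$, and Lemma 2 applies. $\square$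

**Example: $Th(3,5)$.** The equations $2f(o_j)=f(o_{j-1})+f(o_{j+2})$ are solved by $f(o_j)=x^j$ when $x^3-2x+1=(x-1)(x^2+x-1)=0$. Modulo $11$ we have $x^2+x-1=(x-3)(x-7)$, and $3^5=243\equiv1$. So $f(o_j)=3^j$ is a nonconstant $11$-colouring invariant under $j\mapsto j+5$; its values for $j=0,\dots,4$ are $1,3,9,5,4$. Take $c_0$ at site $1$ with the northern corner. By the check in Section 5, $W(\gamma)=J_3J_1J_9=-J_{11}=-J_0$, so $k=0$, while $f(u')=f(o_3)=5$. The corner is good. Here $n=5$, $\dim V=17$, and $Z$ has dimension at least $17-12=5$ at $z_0$.

## 8. Invariant colourings of Turk's head diagrams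

Let $p,q\ge3$ be odd and coprime. By Proposition 3, Theorem A follows once we draw $Th(p,q)$ antipodally and find a nonconstant invariant colouring.

**Step 1: regrouping the braid.** We want odd and even generators separated. Let $g_i=\sigma_i$ for $i$ odd and $g_i=\sigma_i^{-1}$ for $i$ even, and let $A_k$, $B_k$ be the products of the $g_i$ with $i\le k$ odd, respectively even. (The factors of each commute.) We claim that $g_1\cdots g_{p-1}$ is conjugate to $A_kB_kR_k$ with $R_k=g_{k+1}\cdots g_{p-1}$, for each $k=1,\dots,p-1$. For $k=1$ this is an equality. Pass from $k$ to $k+1$. If $k+1$ is even, then $A_kB_kg_{k+1}=A_{k+1}B_{k+1}$ and nothing has to be done. If $k+1$ is odd, note that $R_{k+1}$ commutes with $A_k$ and $B_k$ (indices $\ge k+2$ against indices $\le k$), and $g_{k+1}$ commutes with $A_k$ (indices $\le k-1$). Writing $\sim$ for conjugacy,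
$$A_kB_kg_{k+1}R_{k+1}\sim B_kg_{k+1}R_{k+1}A_k=B_kA_kg_{k+1}R_{k+1}=B_kA_{k+1}R_{k+1}\sim A_{k+1}R_{k+1}B_k=A_{k+1}B_{k+1}R_{k+1}.$$
With $k=p-1$: $g_1\cdots g_{p-1}\sim AB$ where $A=A_{p-1}$, $B=B_{p-1}$. So $Th(p,q)$ is the closure of $(AB)^q$.

**Step 2: the antipodal drawing.** Here we see that $Th(p,q)$ is antipodal. Draw the closed braid in an annulus around the equator of $S^2$: longitude $\theta$ is the braid direction, latitude is proportional to $x$, the strand positions are $x=i-\frac{p+1}2$ for $1\le i\le p$, and the radius records over and under. Place sites $j\in\mathbb Z/2q$ at $\theta=j\pi/q$. At even $j$ put $A$: crossings of positions $(i,i+1)$ with $i$ odd, the strand with increasing $x$ over. At odd $j$ put $B$: crossings of positions $(i,i+1)$ with $i$ even, the strand with decreasing $x$ over. This is right up to mirror image, which changes neither $\mathcal G(K)$ nor, up to inversion and conjugation, the longitude.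

The antipodal map is $(x,\theta)\mapsto(-x,\theta+\pi)$ and preserves the radius. It sends site $j$ to site $j+q$, exchanging $A$- and $B$-sites because $q$ is odd. It sends the crossing of positions $(i,i+1)$ to that of positions $(p-i,p-i+1)$, exchanging the parity of $i$ because $p$ is odd. It sends an increasing over-strand to a decreasing over-strand. So we may draw half of the diagram and complete it by $\alpha$: the diagram is $\alpha$-invariant, $K=Th(p,q)$ is antipodal, there are $2n=q(p-1)$ crossings, and $n\ge3$.

**Step 3: the arcs.** We need to know where each arc begins and ends. Consider an overpass at site $j$.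

* It may be increasing, $i\to i+1$, at an $A$-site ($i$ odd, $i\le p-2$). The next crossing met is at site $j+1$, positions $(i+1,i+2)$, increasing at a $B$-site, so under. The previous one is, if $i\ge3$, at site $j-1$, positions $(i-1,i)$, increasing at a $B$-site, so under. If $i=1$, position $1$ runs straight through site $j-1$, and the previous crossing is at site $j-2$, positions $(1,2)$, decreasing at an $A$-site, so under.
* It may be decreasing, $i+1\to i$, at a $B$-site ($i$ even). The next crossing is at site $j+1$, positions $(i-1,i)$, decreasing at an $A$-site, so under. The previous one is, if $i+1<p$, at site $j-1$, positions $(i+1,i+2)$, decreasing at an $A$-site, so under. If $i+1=p$, position $p$ runs straight through site $j-1$, and the previous crossing is at site $j-2$, positions $(p-1,p)$, increasing at a $B$-site, so under.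

So an arc contains at most one overpass. There are as many arcs as crossings, hence as overpasses, so each arc passes over exactly one crossing. If that crossing is at site $j$, the arc ends at a crossing at site $j+1$ and at a crossing at site $j-1$ or $j-2$.

**Step 4: a digraph.** This encodes the equations for invariant colourings. Let $\Gamma$ be the directed graph whose vertices are the $n$ orbits of arcs, with edges $[o]\to[u]$ and $[o]\to[u']$ for each crossing orbit (multiple edges are allowed). Each vertex has out-degree $2$, since an arc has one overpass, and in-degree $2$, since an arc has two ends.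

*$\Gamma$ has no loops.* Let $o$ be over at a crossing $c$ at site $j$. A loop at $[o]$ coming from $c$ means that $c$ is an end of $o$ or of $\alpha o$. The first would give $0\in\{1,-1,-2\}$ modulo $2q$. The ends of $\alpha o$ are at sites $j+q+1$ and $j+q-1$ or $j+q-2$, so the second would give that one of $q+1,q-1,q-2$ is $0$ modulo $2q$. For $q\ge3$ these numbers lie strictly between $0$ and $2q$. Both cases are impossible.

*$\Gamma$ is strongly connected.* Two arcs consecutive along $K$ are both out-neighbours of the over-arc at their common end, so $\Gamma$ is weakly connected. Let $R$ be the set of vertices reachable from a given vertex. No edge leaves $R$. Since in- and out-degrees agree, the number of edges entering $R$ equals the number leaving it, which is $0$. So $R$ is a union of weak components, that is, everything.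

**Step 5: two spanning trees.** We show that an integer $N$ is at least $2$, so that it has a prime divisor. Let $N$ be the number of spanning trees of $\Gamma$ directed towards a fixed root $r$. By strong connectivity there is one. As $n\ge2$, it has a leaf $v\ne r$, with no tree edge entering it. Replace the tree edge leaving $v$ by the other edge leaving $v$. That edge is not a loop, and nothing hangs below $v$, so the result is another spanning tree directed towards $r$. So $N\ge2$.

**Step 6: a colouring modulo a prime divisor of $N$.** Let $L$ be the Laplacian of $\Gamma$: $2$ on the diagonal, minus the adjacency matrix. By the matrix-tree theorem for digraphs (Tutte), $N$ is the $(r,r)$ cofactor of $L$. All rows and all columns of $L$ sum to $0$. Hence all cofactors are equal: in the minor with row $i$ and column $j$ deleted, adding all other columns to column $k$ replaces it by minus column $j$, which up to the sign $(-1)^{j-k}$ is the minor with column $k$ deleted; so cofactors agree along rows, and in the same way along columns. So every cofactor is $N$.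

Let $\ell$ be a prime dividing $N$. Modulo $\ell$ all $(n-1)$-minors of $L$ vanish, so $L$ has rank $\le n-2$ and its kernel contains a nonconstant vector. Row $[o]$ of $Lf=0$ reads $2f([o])=f([u])+f([u'])$. Lifting to arcs, we get a nonconstant $\alpha$-invariant map $f:\{\text{arcs}\}\to\mathbb Z/\ell$ with $2f(o)=f(u)+f(u')$ at all crossings. If $\ell$ were $2$, this would say $f(u)=f(u')$ at all crossings and $f$ would be constant along $K$, a contradiction. So $\ell$ is odd, $f$ is an invariant $\ell$-colouring, and Proposition 3 gives Theorem A with the more precise statement. $\blacksquare$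

The condition $q\ge3$ is used for the absence of loops: for $Th(3,1)$ the graph $\Gamma$ is one vertex with two loops, and only the constant colouring exists.

## 9. Antipodal knots with nontrivial determinant

Now let $K$ be any antipodal knot with $\det K\ne1$. We have colourings, but they need not be $\alpha$-invariant.

**Step 1: splitting the colourings.** This isolates the case that is left. Under $(\mathbb R^3\setminus0)/\alpha\cong\mathbb{RP}^2\times\mathbb R$, put the projection of $K/\alpha$ to $\mathbb{RP}^2$ in general position. This is a small equivariant isotopy of $K$, after which the diagram $D$ is regular. It has crossings, since $K$ is knotted. Let $\ell$ be a prime dividing $\det K$; it is odd. The space $\mathcal V$ of $\ell$-colourings of $D$ has dimension $\ge2$. Since $\alpha$ maps crossings to crossings and over-arcs to over-arcs, $f\mapsto f\circ\alpha$ is an involution of $\mathcal V$, and as $2$ is invertible, $\mathcal V=\mathcal V_+\oplus\mathcal V_-$, with the constants in $\mathcal V_+$. If $\mathcal V_+$ contains a nonconstant colouring, Proposition 3 applies and we are done. Otherwise $\mathcal V_+$ consists of the constants, and there is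 $0\ne f\in\mathcal V_-$, that is, $f(\alpha a)=-f(a)$.

Anti-invariant colourings do occur: for $Th(3,5)$, $f(o_j)=7^j$ modulo $11$ is one, since $7^5\equiv-1$. (There $\mathcal V_+$ is also nonconstant.) For an anti-invariant $f$, Proposition 3 says nothing.

**Step 2: switching all crossings.** The way out is another diagram of a knot with the same group. Let $\iota(x)=x/|x|^2$ and $K'=\iota(K)$. Since $\iota$ commutes with $\alpha$ and extends to a homeomorphism of $S^3$, the knot $K'$ is antipodal and $\mathcal G(K')\cong\mathcal G(K)$, with longitudes corresponding up to inversion and conjugation. Its diagram $D'$ is $D$ with all crossings switched, since $\iota$ reverses the order of radii. We construct from $f$ a nonconstant $\alpha$-invariant $\ell$-colouring $f'$ of $D'$. Proposition 3 for $K'$ then gives all claims for $K'$, and they transfer to $K$ through the isomorphism of groups.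

**Step 3: definition of $f'$.** We conjugate the matrix of each edge back to one base face. Put $M_a=J_{f(a)}$ and $T=J_0\,\mathrm{diag}(i,-i)=\begin{pmatrix}0&-i\\-i&0\end{pmatrix}$, so $\operatorname{tr}T=0$ and $\det T=1$. From Section 7, $TJ_xT^{-1}=J_0(-J_x)J_0^{-1}=-J_{-x}$, so $TJ_x^{-1}T^{-1}=J_{-x}$, and (2) holds because $f(\alpha a)=-f(a)$. So (3) holds. All crossing relations hold, hence $W(b,b')$ is defined for faces $b,b'$. Fix a face $b_0$, put $h(b)=W(b_0,b)$, and for an edge $e$ of $D$ adjacent to a face $b$ put
$$M'_e=h(b)\,M_e\,h(b)^{-1}.$$
For the face $b'$ on the other side, $h(b')=h(b)M_e^{\pm1}$, so $M'_e$ is well defined. As $h(b)$ is a product of matrices $J_x^{\pm1}$, the conjugation formula of Section 7 gives $M'_e=J_{f'(e)}$ for a unique $f'(e)\in\mathbb Z/\ell$.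

**Step 4: $f'$ is a colouring of $D'$.** At a crossing of $D$ let $e_1,e_2$ be the over-edges, of the arc $o$, and $u,u'$ the under-edges. Let $\beta_1,\beta_2,\beta_3$ be the corners between $e_1$ and $u$, between $e_1$ and $u'$, and between $u$ and $e_2$. Relation (1) based at $\beta_1$, where the adjacent under-edge is $u$, gives $M_o^{\epsilon}M_{u'}M_o^{-\epsilon}=M_u$, and $h(\beta_2)=h(\beta_1)M_o^{\epsilon}$. So
$$M'_{u'}=h(\beta_2)M_{u'}h(\beta_2)^{-1}=h(\beta_1)M_uh(\beta_1)^{-1}=M'_u .$$
In $D'$ the strand through $u,u'$ is the over-strand, so $f'$ is constant along over-strands and defines a function on the arcs of $D'$. Next, $h(\beta_3)=h(\beta_1)M_u^{\pm1}$ gives $M'_{e_2}=M_u'^{\pm1}M'_{e_1}M_u'^{\mp1}$ (with $M_u'$ short for $M'_u$), that is, $f'(e_2)=2f'(u)-f'(e_1)$. This is the colouring condition at the crossing of $D'$.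

**Step 5: $f'$ is $\alpha$-invariant.** Put $S=W(b_0,\alpha b_0)T$. By (3),
$$h(\alpha b)=W(b_0,\alpha b_0)\,W(\alpha b_0,\alpha b)=W(b_0,\alpha b_0)\,T\,h(b)\,T^{-1}=S\,h(b)\,T^{-1},$$
and with $M_{\alpha e}=TM_e^{-1}T^{-1}$ we get $M'_{\alpha e}=S\,M_e'^{-1}\,S^{-1}$. By the parity argument of Section 7, Step 2, $W(b_0,\alpha b_0)=\pm J_k$ for some $k$. So
$$S=\pm J_kJ_0\,\mathrm{diag}(i,-i)=\pm\mathrm{diag}(i\zeta^k,-i\zeta^{-k}).$$
For a path $\gamma$ from $b_0$ to $\alpha b_0$ the loop $\gamma\cdot\alpha\gamma$ is closed and all relations hold, so as in (4) $1=W(\gamma\cdot\alpha\gamma)=-S^2$. Hence $\zeta^{2k}=1$, so $k=0$ and $S=\pm\mathrm{diag}(i,-i)$. For this $S$, $SJ_x^{-1}S^{-1}=J_x$, so $f'(\alpha e)=f'(e)$.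

**Step 6: $f'$ is nonconstant.** Suppose $M'_e=J_y$ for all edges $e$. For faces $b,b'$ adjacent across $e$,
$$h(b')h(b)^{-1}=h(b)M_e^{\pm1}h(b)^{-1}=M_e'^{\pm1}=J_y^{\pm1}.$$
Since $h(b_0)=1$ and any face can be reached from $b_0$ by crossing edges, all $h(b)$ lie in the cyclic group $\langle J_y\rangle$. Then $M_e=h(b)^{-1}J_yh(b)=J_y$ for all $e$, so $f$ is constant equal to $y$. But $f\circ\alpha=-f$ gives $2y=0$, so $f=0$, a contradiction. So $f'$ is a nonconstant $\alpha$-invariant $\ell$-colouring of $D'$, and Theorem B is proved. $\blacksquare$

**Two remarks on Theorem B.** The condition $\det K\ne1$ cannot simply be dropped: the unknot is antipodal (a round circle centred at $0$), has determinant $1$, and $\dim\mathcal X=1$. On the other hand, by Livesay's theorem (*Involutions with two fixed points on the three-sphere*, Ann. of Math. 78 (1963)), an involution of $S^3$ with exactly two fixed points is conjugate to $\alpha$. So Theorem B covers knots with $\det K\ne1$ that are invariant under such an involution with the fixed points off the knot.
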